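# Projective Hilbert modules and C\*-algebras of compact operators

## 1. Hilbert spaces, and coefficient algebras made of compact operators

Let $T:\mathcal N\to\mathcal M$ be a surjective bounded map of Hilbert spaces and $\phi:\mathcal F\to\mathcal M$ a bounded map. Can $\phi$ be lifted through $T$, that is, is there a bounded $\psi:\mathcal F\to\mathcal N$ with $T\psi=\phi$? Yes: $\mathcal N=\ker T\oplus(\ker T)^\perp$, the restriction of $T$ to $(\ker T)^\perp$ is a bounded bijection onto $\mathcal M$, its inverse is bounded by the open mapping theorem, and $\psi=(T|_{(\ker T)^\perp})^{-1}\phi$ works. The only property of Hilbert spaces used here is that a closed subspace has an orthogonal complement.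

We now replace the scalars by a C\*-algebra $A$ and ask for which $A$ such liftings still always exist.

**Conventions.** Modules are right modules, inner products are linear in the second variable (also on Hilbert spaces), and module maps are complex linear. A *Hilbert $A$-module* is a right $A$-module $N$ with an $A$-valued inner product, $\langle x,ya\rangle=\langle x,y\rangle a$, complete for $\|x\|=\|\langle x,x\rangle\|^{1/2}$. For an element $x$ of a Hilbert module put $|x|^2:=\langle x,x\rangle$; in particular $|a|^2=a^*a$ for $a\in A$. For left modules one replaces $A$ by $A^{op}$, and the condition on $A$ that will appear is invariant under this.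

Some examples. $A$ is a Hilbert module over itself with $\langle a,b\rangle=a^*b$, and its closed submodules are its closed right ideals. For a set $\Gamma$, $\ell^2(\Gamma,A)$ is the module of families $(y_f)_{f\in\Gamma}$ in $A$ for which $\sum_fy_f^*y_f$ converges in norm. Norm convergence forces $\|y_f\|^2\ge\varepsilon$ for only finitely many $f$, for each $\varepsilon>0$. So *each element of $\ell^2(\Gamma,A)$ has only countably many nonzero coordinates*; this will matter.

A Hilbert module is *generated* by a set if it is the closed submodule generated by that set. For unital $A$, $\ell^2(\mathbb N,A)$ is countably generated, by the standard basis vectors. If $N_0\subset N$ is a closed submodule, $N/N_0$ is a Banach space and an $A$-module, but in general not a Hilbert module. For example $c/c_0$, where $c$ is the algebra of convergent sequences, is $\mathbb C$ with $a\in c$ acting by $a(\infty):=\lim a(n)$. A $c$-valued inner product compatible with this action would satisfy $\langle z,z\rangle\delta_n=\langle z,z\delta_n\rangle=0$ for all $n$, where $\delta_n\in c$ is the indicator of $\{n\}$,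 so $\langle z,z\rangle=0$.

**Definition (bimodules, projectivity).** Let $A,B$ be C\*-algebras. A *Hilbert $A$-$B$-bimodule* is a Hilbert $A$-module with a $*$-representation of $B$ by adjointable bounded operators on it. The category $\mathcal B(A,B)$ has these as objects, and as morphisms the bounded, not necessarily adjointable, $A$-$B$-bilinear maps. For $B=\mathbb C$ the objects are just the Hilbert $A$-modules and the morphisms the bounded $A$-linear maps. A bimodule $\mathcal F$ is *projective* in $\mathcal B(A,B)$ if for every surjective morphism $T:\mathcal N\to\mathcal M$ and every morphism $\phi:\mathcal F\to\mathcal M$ there is a morphism $\psi:\mathcal F\to\mathcal N$ with $T\psi=\phi$.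

**Definition (compact type).** $A$ is of *compact type*, or of type $c_0$-$\sum_i{\rm K}(H_i)$, if it is isomorphic to a $c_0$-direct sum of algebras ${\rm K}(H_i)$ of all compact operators on Hilbert spaces $H_i$. Equivalently, it is a C\*-algebra of compact operators on some Hilbert space. We include $A=0$.

The algebras $\mathbb C$, $M_n$, $c_0$ and ${\rm K}(H)$ are of compact type. A commutative algebra of compact type is $c_0(I)$ for a discrete set $I$. So $c$ is not of compact type, because its spectrum $\mathbb N\cup\{\infty\}$ is not discrete; the same argument excludes $C[0,1]$.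

For compact type the Hilbert space proof survives, because complements exist.

**Lemma 1.** Let $A$ be of compact type. Then every closed submodule $N_0$ of a Hilbert $A$-module $N$ is orthogonally complemented: $N=N_0\oplus N_0^\perp$.

*Proof.* **Step 1: reduce to pieces that are Hilbert spaces.** Let $R$ be the set of rank-one projections in the summands ${\rm K}(H_i)$. For $r\in R$ we have $rAr=\mathbb Cr$. The span of $R$ is dense in $A$: finitely many coordinates suffice to approximate an element, each coordinate is approximated by finite-rank operators, and a finite-rank operator is a combination of two self-adjoint ones, which can be diagonalized. Since $NA$ spans a dense subspace of $N$, so does $\bigcup_{r\in R}Nr$. The sum $N_0+N_0^\perp$ is closed, because $|z+w|^2=|z|^2+|w|^2$ dominates $|z|^2$ and $|w|^2$ for $z\in N_0$, $w\in N_0^\perp$, so Cauchy sequences in the sum have Cauchy components. Hence it suffices to show $Nr\subset N_0+N_0^\perp$ for each $r\in R$.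

**Step 2: split inside $Nr$.** For $x,y\in Nr$ we have $\langle x,y\rangle=r\langle x,y\rangle r\in\mathbb Cr$. So $Nr=\{x:xr=x\}$ is a Hilbert space, closed in $N$, with the same norm, and $N_0r=N_0\cap Nr$ is a closed subspace. Given $x\in Nr$ write $x=z+w$ with $z\in N_0r$, $w\in Nr$, $\langle w,N_0r\rangle=0$.

**Step 3: $w$ is orthogonal to all of $N_0$, not only to $N_0r$.** For $y\in N_0$ and $a\in A$ we have $yar\in N_0r$, so $\langle w,y\rangle ar=0$. Take $a=\langle w,y\rangle^*$. Since $w=wr$, $\langle w,y\rangle=r\langle w,y\rangle$, so $\langle w,y\rangle\langle w,y\rangle^*=\langle w,y\rangle\langle w,y\rangle^*r=0$. Hence $\langle w,y\rangle=0$ and $w\in N_0^\perp$. $\square$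

**Proposition 1.** If $A$ is of compact type, then for every $B$ all Hilbert $A$-$B$-bimodules are projective in $\mathcal B(A,B)$. This holds whether or not the representations of $B$ are required to be nondegenerate.

*Proof.* Let $T:\mathcal N\to\mathcal M$ be a surjective morphism and $\phi:\mathcal F\to\mathcal M$ a morphism. By Lemma 1, $\mathcal N=\ker T\oplus(\ker T)^\perp$. The kernel is $B$-invariant since $T$ is $B$-linear, and its complement is $B$-invariant because $B$ acts by a $*$-representation. So $T|_{(\ker T)^\perp}$ is a bounded bijective bimodule map onto $\mathcal M$. Its inverse is a bounded bimodule map by the open mapping theorem, and $\psi=(T|_{(\ker T)^\perp})^{-1}\phi$ satisfies $T\psi=\phi$. $\square$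

What changes for general $A$? Complements disappear at once. In $N=c$ take $N_0=c_0$. If $w\in c$ and $w^*z=0$ for all $z\in c_0$, then $w(n)=0$ for all $n$, so $w=0$. Thus $c_0^\perp=0$, and $c_0+c_0^\perp=c_0\ne c$. The proof of Proposition 1 is therefore not available over $c$, but projectivity might hold for another reason. The problem, from Michael Frank and Vern I. Paulsen, "Injective and projective Hilbert C\*-modules, and C\*-algebras of compact operators", arXiv:math/0611349 (2006), is this: **are the algebras of compact type the only C\*-algebras $A$ for which all Hilbert $A$-modules are projective in $\mathcal B(A,\mathbb C)$?**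

## 2. Three theorems, and projectivity as a lifting problem

The answer is yes.

**Theorem 1.** If $A$ is not of compact type, there is a Hilbert $A$-module $M$, generated by $\aleph_1$ elements, that is not projective in $\mathcal B(A,\mathbb C)$. Together with Proposition 1: all Hilbert $A$-modules are projective in $\mathcal B(A,\mathbb C)$ if and only if $A$ is of compact type.

**Theorem 2.** Let $B$ be a C\*-algebra.

- (i) If representations of $B$ are not required to be nondegenerate, then all Hilbert $A$-$B$-bimodules are projective in $\mathcal B(A,B)$ if and only if $A$ is of compact type.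
- (ii) If representations of $B$ are required to be nondegenerate, the same equivalence holds for every $B\neq0$.

A representation of $B$ on $N$ is nondegenerate if $BN$ spans a dense subspace. For instance $B=\mathbb C$ acting by $\lambda\mapsto\lambda p$, $p$ a projection on $N$, is nondegenerate exactly when $p=1$. In (ii) the case $B=0$ must be excluded: the only nondegenerate bimodule is then $0$, so projectivity holds for every $A$.

**Theorem 3.** For every C\*-algebra $A$, every countably generated Hilbert $A$-module $M$ is projective in $\mathcal B(A,\mathbb C)$. Moreover, if $N_0\subset N$ is a closed submodule of a Hilbert $A$-module, $\theta:M\to N/N_0$ is a bounded module map and $\gamma>\|\theta\|$, then $\theta$ lifts to a bounded module map $M\to N$ of norm $\le\gamma$.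

Hence $A$ is of compact type if and only if all $\aleph_1$-generated Hilbert $A$-modules are projective, while $\aleph_0$-generated ones are projective over every $A$.

It is convenient to lift through quotient maps $N'\to N'/N_0$, although $N'/N_0$ is not an object of the category. The next lemma says that this is the same problem.

**Lemma 2.** A Hilbert $A$-module $M$ is projective in $\mathcal B(A,\mathbb C)$ if and only if for all closed submodules $N_0$ of Hilbert $A$-modules $N'$, with quotient map $\rho:N'\to N'/N_0$, every bounded module map $\theta:M\to N'/N_0$ has the form $\theta=\rho\psi'$ with $\psi':M\to N'$ a bounded module map.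

*Proof.* Suppose $M$ is projective, and let $\theta$ be given. The pullback $N=\{(x,y)\in M\oplus N':\theta(x)=\rho(y)\}$ is a closed submodule of $M\oplus N'$, because $\theta$ and $\rho$ are continuous, hence a Hilbert $A$-module. The map $T:N\to M$, $T(x,y)=x$, is bounded, and surjective because $\rho$ is. Projectivity applied to $\phi=\mathrm{id}_M$ gives a bounded module map $\psi:M\to N$ with $T\psi=\mathrm{id}_M$, so $\psi(x)=(x,\psi'(x))$ and $\rho\psi'=\theta$.

Conversely, suppose that all such $\theta$ lift. Let $T:N\to\mathcal M$ be surjective and $\phi:M\to\mathcal M$ bounded. By the open mapping theorem the induced bijection $\bar T:N/\ker T\to\mathcal M$ has a bounded inverse. Lift $\theta=\bar T^{-1}\phi:M\to N/\ker T$ to $\psi:M\to N$, so that $\rho\psi=\bar T^{-1}\phi$ for the quotient map $\rho:N\to N/\ker T$. Then $T\psi=\bar T\rho\psi=\phi$. $\square$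

So a counterexample consists of $M$, $N_0\subset N'$, and a map $\theta:M\to N'/N_0$ without a bounded lifting.

## 3. A missing complement does not prevent lifting

Stay with $A=c$. The sensible first attempt is to take a submodule $N_0$ of some $N'$ without a complement, such as $c_0\subset c$, and a small module $M$.

For $M=c$ this fails. A map $\theta:c\to N'/N_0$ is determined by $\theta(1)$; choose $y\in N'$ with $y+N_0=\theta(1)$, and $\psi'(a)=ya$ is a bounded lifting. The same works for $c^n$: choose preimages $y_1,\dots,y_n$ of the images of the basis vectors, and put $\psi'(a)=\sum y_ia_i$.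

For $M=\ell^2(\mathbb N,c)$ with standard basis $\epsilon_i$ one again chooses preimages $y_i$ of $\theta(\epsilon_i)$, but now $\sum_i\epsilon_ia_i\mapsto\sum_iy_ia_i$ must be bounded, and independent choices can destroy this. Let $\theta$ be the quotient map $\ell^2(\mathbb N,c)\to\ell^2(\mathbb N,c)/\ell^2(\mathbb N,c_0)$. The choice $y_i=\epsilon_i+i\,\epsilon_1\delta_1$ is legitimate, as $\delta_1\in c_0$, yet $\|y_i\delta_1\|\ge i$ while $\|\epsilon_i\delta_1\|=1$. The choice $y_i=\epsilon_i$ is fine, of course. Is a good choice always possible?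

Theorem 3 says that it is: the $y_i$ can be chosen one after the other with the norm kept under control (the proof is in Section 8). This is the exact point at which the attempt stops. *No countably generated module, over any $A$, is a counterexample*, however badly $N_0$ sits in $N'$. We need uncountably many generators.

With uncountably many generators, the module $\ell^2(\Gamma,A)$ has a feature that can obstruct liftings: its elements have countable support. If a lifting $\psi':M\to\ell^2(\Gamma,c)$ could be tested on only *countably many* elements of $M$, all their images would live over one countable $\Gamma_0\subset\Gamma$, and an index $f\notin\Gamma_0$ would be invisible. If at the same time $\theta$ demands something at every $f\in\Gamma$, we have a contradiction. So we look for a module over $c$ that at each finite point $n$ has only finitely many generators, and at $\infty$ uncountably many independent ones. The binary tree does this: finitely many nodes at each level, uncountably many branches.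

## 4. The tree module over $c$

Let $\Gamma\subset\{0,1\}^{\mathbb N}$ have cardinality $\aleph_1$, which is possible since $2^{\aleph_0}\ge\aleph_1$. Write $f|n=(f(1),\dots,f(n))$ and $\Gamma_n=\{f|n:f\in\Gamma\}$, a set with at most $2^n$ elements.

**Step 1: the module.** For finitely supported $x:\Gamma\to c$ consider the vectors
$$\hat x(n)=\sum_fx_f(n)\,\epsilon_{f|n}\in\ell^2(\Gamma_n),\qquad \hat x(\infty)=\sum_fx_f(\infty)\,\epsilon_f\in\ell^2(\Gamma),$$
and put $[x,y](n)=\langle\hat x(n),\hat y(n)\rangle$ for $n\le\infty$. If $n$ is so large that the branches in the supports of $x$ and $y$ are separated at level $n$, then $[x,y](n)=\sum_f\overline{x_f(n)}\,y_f(n)$, which tends to $[x,y](\infty)$. So $[x,y]\in c$, and $[\cdot,\cdot]$ is a $c$-valued semi-inner product. Let $M$ be its Hausdorff completion and $\xi_f\in M$ the class of the function with value $1$ at $f$ and $0$ elsewhere.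

**Step 2: the map.** Let $N'=\ell^2(\Gamma,c)$, $N_0=\ell^2(\Gamma,c_0)$, and $\theta(x)=(x_f)_f+N_0$. This is contractive. Indeed, let $m$ be a level at which the branches in the support of $x$ are separated. Subtracting $(x_f\sum_{n\le m}\delta_n)_f\in N_0$ gives a representative that vanishes at the points $n\le m$, and at a point $n>m$ (also $n=\infty$) has norm $(\sum_f|x_f(n)|^2)^{1/2}=\|\hat x(n)\|$. So $\theta$ extends to $M$.

**Step 3: no lifting.** Let $\psi':M\to N'$ be a bounded $c$-linear lifting of $\theta$. The element $\xi_f\delta_n$ depends only on $f|n$, so $\{\xi_f\delta_n:f\in\Gamma,\ n\ge1\}$ is countable. Hence there is a countable $\Gamma_0\subset\Gamma$ off which all $\psi'(\xi_f\delta_n)$ vanish. Take $f\in\Gamma\setminus\Gamma_0$ and let $y\in c$ be the $f$-coordinate of $\psi'(\xi_f)$. Then $y\delta_n$ is the $f$-coordinate of $\psi'(\xi_f\delta_n)$, so $y(n)=0$ for all $n$. But $\psi'$ lifts $\theta$, so $y-1\in c_0$ and $y(n)\to1$. This is a contradiction, and by Lemma 2 $M$ is not projective.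

**Remark (a free module over $c$).** With this $M$ one also sees that $\ell^2(\Gamma,c)$ is not projective in $\mathcal B(c,\mathbb C)$. Let $M_0$ be the closure of the span of $Mc_0$, and put $\theta'(x)=\sum_f\xi_fx_f+M_0$ for finitely supported $x\in\ell^2(\Gamma,c)$. Multiplying $\sum_f\xi_fx_f$ by $1-\sum_{n\le m}\delta_n$ changes it by an element of $M_0$, and for $m$ as in Step 2 the result has norm at most $\|x\|$; so $\theta'$ extends to a contraction on $\ell^2(\Gamma,c)$. Let $\psi:\ell^2(\Gamma,c)\to M$ be a bounded lifting. Each $z\in M_0$ satisfies $\|z\delta_n\|\to0$, and $\|\xi_f\delta_n\|=1$, so $\|\psi(\epsilon_f\delta_n)\|\to1$ for each $f$. Hence for some fixed $n$ we have $\|\psi(\epsilon_f\delta_n)\|\ge\frac12$ for uncountably many $f$. But $\psi$ maps $\ell^2(\Gamma,c)\delta_n\cong\ell^2(\Gamma)$ boundedly into $M\delta_n$, which has dimension at most $2^n$, and a bounded functional on $\ell^2(\Gamma)$ vanishes on all but countably many basis vectors. This is a contradiction.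

To pass to a general $A$ we need a substitute for $1$ and for the $\delta_n$. In $c$ the element $\delta_n$ is a projection, while a general $A$ may have no nonzero projections.

## 5. An orthogonal sequence under one element

**Lemma 3.** Let $A$ be not of compact type. Then there are positive elements $b,e_n,d_n\in A$ $(n\ge1)$ of norm $\le1$ with
$$be_n=e_n,\qquad e_ne_m=0\ (n\neq m),\qquad e_nd_n=d_n,\qquad\|d_n\|=1.\tag{1}$$

In $c$ one takes $b=1$, $e_n=d_n=\delta_n$. The content is that the orthogonal $e_n$ all lie under the *single* element $b$: in $c_0$ there are infinitely many orthogonal projections, but no $b$ with $b\delta_n=\delta_n$ for all $n$. Taking adjoints in (1) gives $e_nb=e_n$ and $d_ne_n=d_n$.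

*Proof.* **Step (a): every infinite-dimensional C\*-algebra $D$ contains infinitely many nonzero pairwise orthogonal positive elements.** Let $C\cong C_0(X)$ be a maximal abelian $*$-subalgebra.

Suppose first that $X$ is infinite. Then $X$ contains infinitely many disjoint nonempty open sets. If there are infinitely many isolated points, take these. Otherwise removing the finitely many isolated points leaves a nonempty open set without isolated points; it contains two points with disjoint open neighborhoods $U_1,V_1$ inside it; $V_1$ again has no isolated points, so split it in the same way into $U_2,V_2\subset V_1$, and so on. The sets $U_1,U_2,\dots$ are disjoint. Each nonempty open set carries a nonzero positive function in $C_0(X)$ vanishing outside it, and the claim follows.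

Suppose now that $X$ is finite. Then $C=\mathrm{span}\{p_1,\dots,p_k\}$ with orthogonal projections $p_i$. Put $p=\sum_ip_i$. Self-adjoint elements of $p_iDp_i$ and of $(1-p)D(1-p)$ (with $1$ in the unitization) commute with $C$, hence lie in $C$ by maximality. So $p_iDp_i=\mathbb Cp_i$; and since $z=zp$ for $z\in C$, $(1-p)D(1-p)=0$. For $x\in D$ this gives $(1-p)xx^*(1-p)=0$, so $x=px$; the same for $x^*$ gives $x=xp$. Hence $D=pDp=\sum_{i,j}p_iDp_j$. If $0\ne x\in p_iDp_j$, then $xx^*=\mu p_i$ with $\mu\neq0$. For every $y\in p_iDp_j$ we get $y=p_iy=\mu^{-1}x(x^*y)\in x\,\mathbb Cp_j=\mathbb Cx$, because $x^*y\in p_jDp_j=\mathbb Cp_j$. So $\dim D\le k^2$, a contradiction.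

For $a\in A_+$ and $\varepsilon>0$ let $A_{a,\varepsilon}=\overline{(a-\varepsilon)_+A(a-\varepsilon)_+}$. This is a C\*-subalgebra containing $(a-\varepsilon)_+$, and if $r\in A_{a,\varepsilon}$ then $rAr\subset A_{a,\varepsilon}$: approximate $r$ by elements $(a-\varepsilon)_+a'(a-\varepsilon)_+$.

**Step (b): if some $A_{a,\varepsilon}$ is infinite-dimensional, the required elements exist.** By (a) choose pairwise orthogonal positive $c_n\in A_{a,\varepsilon}$ of norm $1$. Put $b=h(a)$ with $h(t)=\min(t/\varepsilon,1)$. Since $h(t)(t-\varepsilon)_+=(t-\varepsilon)_+$, $b$ acts as a unit on $A_{a,\varepsilon}$. Put $e_n=\min(2c_n,1)$ and $d_n=(2c_n-1)_+$ by functional calculus. Both functions vanish at $0$, so $e_n,d_n\in A_{a,\varepsilon}$, $be_n=e_n$, and $e_ne_m=0$ for $n\ne m$. From $\min(2t,1)(2t-1)_+=(2t-1)_+$ we get $e_nd_n=d_n$. Since $1$ is the maximum of the spectrum of $c_n$, $\|d_n\|=1$.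

**Step (c): if all $A_{a,\varepsilon}$ are finite-dimensional, $A$ is of compact type.** This contradicts the hypothesis, so it finishes the proof. Let $R$ be the set of nonzero projections $r\in A$ with $rAr=\mathbb Cr$.

*The span of $R$ is dense.* In the finite-dimensional algebra $A_{a,\varepsilon}$ the positive element $(a-\varepsilon)_+$ is a linear combination of minimal projections $r$ of $A_{a,\varepsilon}$, and $rA_{a,\varepsilon}r=\mathbb Cr$ for these. As $rAr\subset A_{a,\varepsilon}$, we get $rAr=r(rAr)r\subset rA_{a,\varepsilon}r=\mathbb Cr$, so $r\in R$. Since $\|a-(a-\varepsilon)_+\|\le\varepsilon$, letting $\varepsilon\to0$ shows that $\mathrm{span}\,R$ is dense in $A$.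

*Each $r\in R$ has rank one in exactly one irreducible representation.* Write $rar=\varphi_r(a)r$; $\varphi_r$ is a state. Let $\pi$ be an irreducible representation with $\pi(r)\ne0$, and $v$ a unit vector in $\pi(r)H_\pi$. Then $\langle v,\pi(a)v\rangle=\langle v,\pi(rar)v\rangle=\varphi_r(a)$, and $v$ is cyclic, so $\pi$ is equivalent to the GNS representation of $\varphi_r$. Also $\pi(r)\pi(a)v=\pi(rar)v=\varphi_r(a)v$, so by cyclicity $\pi(r)$ has rank one. Let $(\pi_i)$ represent all classes of irreducible representations; $\pi=\bigoplus_i\pi_i$ is faithful. By faithfulness at least one $\pi_i(r)$ is nonzero, and by the uniqueness just shown at most one.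

*The image of $\pi$.* By density of $\mathrm{span}\,R$, $\pi(A)\subset c_0\text{-}\sum_i{\rm K}(H_i)$. Fix $i$. By density again there is $r\in R$ with $\pi_i(r)\neq0$; let $v$ be a unit vector in its range. For $a,a'\in A$ the element $\pi(ara')$ is $0$ in the other summands, and in the $i$-th one it is $w\mapsto\langle\pi_i(a'^*)v,w\rangle\,\pi_i(a)v$. Since $v$ is cyclic, the closed span of these operators is ${\rm K}(H_i)$. So $\pi(A)$ contains every summand, and $\pi(A)=c_0\text{-}\sum_i{\rm K}(H_i)$. $\square$

## 6. The tree module over a general $A$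

We prove Theorem 1. Let $A$ be not of compact type and take $b,e_n,d_n$ from Lemma 3. The element $b$ plays the role of $1\in c$, and $\delta_n$ is split into two roles: $e_n$ enters the inner product, and $d_n$ is used to test.

**Step 1: the right weights.** Over $c$ the inner product of two branches was $\langle\xi_f,\xi_g\rangle=\sum\delta_n$ over the common levels, and contractivity of $\theta$ came from removing the first $m$ levels. Here removing levels means replacing $b$ by $c_m:=b-\sum_{n\le m}e_n=c_m^*$. We need a weight $q_n$ for level $n$ such that $b^2-\sum_{n\le m}q_n$ is exactly $c_m^2$. As $be_n=e_nb=e_n$ and the $e_n$ are orthogonal,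
$$c_m^2=b^2-2\sum_{n\le m}e_n+\sum_{n\le m}e_n^2=b^2-\sum_{n\le m}q_n,\qquad q_n:=2e_n-e_n^2\ge0.\tag{2}$$
Moreover, using $d_n=e_nd_n$,
$$bq_n=q_nb=q_n,\qquad q_nd_n=d_n,\qquad q_kd_n=0\ (k\ne n),\qquad bd_n=d_n.\tag{3}$$
Indeed $q_nd_n=2d_n-e_nd_n=d_n$, $q_kd_n=(2e_k-e_k^2)e_nd_n=0$, and $bd_n=be_nd_n=e_nd_n=d_n$.

**Step 2: the module.** Let $\Gamma\subset\{0,1\}^{\mathbb N}$ have cardinality $\aleph_1$. For $f\neq g$ put $|f\wedge g|=\max\{n\ge0:f|n=g|n\}$. Put
$$k(f,f)=b^2,\qquad k(f,g)=\sum_{1\le n\le|f\wedge g|}q_n\quad(f\ne g).$$
On the right $A$-module $E_0$ of finitely supported $x:\Gamma\to A$ set $[x,y]=\sum_{f,g}x_f^*k(f,g)y_g$. The key is positivity in a quantitative form. Let $x$ be supported in a finite set $F$, and let $m\ge|f\wedge g|$ for all distinct $f,g\in F$. Replace $b^2$ by $c_m^2+\sum_{n\le m}q_n$ in the diagonal terms, using (2). For $n\le m$ the weight $q_n$ then occurs in $x_f^*(\cdot)x_g$ exactly when $f|n=g|n$, on and off the diagonal. Hence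
$$\begin{aligned}[x,x]&=\sum_{f\in F}|c_mx_f|^2+\sum_{n\le m}\ \sum_{f,g\in F,\,f|n=g|n}x_f^*q_nx_g\\&=\sum_{f\in F}|c_mx_f|^2+\sum_{n=1}^m\ \sum_{\sigma\in\{0,1\}^n}\Big|q_n^{1/2}\sum_{f\in F,\,f|n=\sigma}x_f\Big|^2\ \ge\ \sum_{f\in F}|c_mx_f|^2\ \ge\ 0.\end{aligned}\tag{4}$$
Since $k(f,g)=k(g,f)=k(f,g)^*$, $[\cdot,\cdot]$ is an $A$-valued semi-inner product. Let $E$ be the Hausdorff completion of $E_0$, a Hilbert $A$-module. For $x\in A$ let $\xi_fx\in E$ denote the class of the function with value $x$ at $f$ and $0$ elsewhere; so $\langle\xi_fx,\xi_gy\rangle=x^*k(f,g)y$. Let $M\subset E$ be the closed submodule generated by the $\aleph_1$ elements $\eta_f:=\xi_fb$, $f\in\Gamma$.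

**Step 3: the map.** Let $L=\overline{\sum_ne_nA}$, a closed right ideal, $N'=\ell^2(\Gamma,A)$, and $N_0=\{y\in N':y_f\in L\text{ for all }f\}$, a closed submodule. (Over $c$: $L=c_0$.) For $x\in E_0$ put $\theta_0(x)=(bx_f)_f+N_0$. With $m$ as in (4), $bx_f-c_mx_f=\sum_{n\le m}e_nx_f\in L$. So $(c_mx_f)_f$ represents the same class, and by (4)
$$\|\theta_0(x)\|\le\|(c_mx_f)_f\|_{N'}=\Big\|\sum_f|c_mx_f|^2\Big\|^{1/2}\le\|[x,x]\|^{1/2}.\tag{5}$$
Hence $\theta_0$ induces a contractive module map $\theta:E\to N'/N_0$, which we restrict to $M$. Let $\rho:N'\to N'/N_0$ be the quotient map.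

**Step 4: only countably many test elements.** Suppose that $\psi':M\to N'$ is a bounded module map with $\rho\psi'=\theta|_M$. By (3), $\eta_fd_n=\xi_fbd_n=\xi_fd_n$. If $f\ne g$ and $f|n=g|n$, then $n\le|f\wedge g|$, so among the $d_nq_kd_n$ with $k\le|f\wedge g|$ only $k=n$ survives, and
$$|\xi_fd_n-\xi_gd_n|^2=d_n\Big(2b^2-2\sum_{k\le|f\wedge g|}q_k\Big)d_n=2d_n^2-2d_n^2=0.\tag{6}$$
Thus $\eta_fd_n$ depends only on $f|n$, and $\{\eta_fd_n:f\in\Gamma,\ n\ge1\}$ is countable. Elements of $\ell^2(\Gamma,A)$ have countable support, so there is a countable $\Gamma_0\subset\Gamma$ such that all $\psi'(\eta_fd_n)$ vanish off $\Gamma_0$.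

**Step 5: the contradiction at an unseen branch.** Choose $f\in\Gamma\setminus\Gamma_0$ and let $y\in A$ be the $f$-coordinate of $\psi'(\eta_f)$. Then $yd_n$ is the $f$-coordinate of $\psi'(\eta_fd_n)$, so $yd_n=0$ for all $n$. On the other hand $\theta(\eta_f)=\theta(\xi_fb)$ is the class of the family with value $b^2$ at $f$ and $0$ elsewhere, so $l:=y-b^2\in L$. Hence, by (3),
$$0=d_nyd_n=d_nb^2d_n+d_nld_n=d_n^2+d_nld_n\qquad\text{for all }n.$$
Choose $K$ and $z_1,\dots,z_K\in A$ with $\|l-\sum_{k\le K}e_kz_k\|<\frac12$. For $n>K$ and $k\le K$ we have $d_ne_k=d_ne_ne_k=0$. So $\|d_nld_n\|<\frac12$, whereas $\|d_n^2\|=1$. This is a contradiction.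

So $\theta|_M$ has no lifting, and by Lemma 2 $M$ is not projective in $\mathcal B(A,\mathbb C)$. The converse is Proposition 1 with $B=\mathbb C$. This proves Theorem 1. $\blacksquare$

## 7. Bimodules: tensoring with an irreducible representation

We prove Theorem 2. If $A$ is of compact type, Proposition 1 gives projectivity in both cases. Let $A$ be not of compact type, and use the notation of Section 6. If $B=0$ we are in case (i); the objects and morphisms are then those of $\mathcal B(A,\mathbb C)$, and Theorem 1 applies. Let $B\ne0$, and let $\pi:B\to\mathbb B(H)$ be an irreducible, in particular nondegenerate, representation.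

For a Hilbert $A$-module $N$ the external tensor product $N\otimes H$ is the completion of the algebraic tensor product $N\odot H$ under $\langle n\otimes h,n'\otimes h'\rangle=\langle h,h'\rangle\langle n,n'\rangle$; for example $A\otimes\mathbb C^2=A^2$. The plan is to carry $\theta$ over to $M\otimes H$ and to use irreducibility to return to $M$.

**Step 1: the modules.** Let $B$ act on $M\otimes H$, $N'\otimes H$ and $N_0\otimes H$ by $1\otimes\pi(\cdot)$, a $*$-representation by adjointable operators. It is nondegenerate because $\pi$ is, so these modules are admissible in (i) and in (ii). Note that $N_0\otimes H$ is a closed submodule of $N'\otimes H$.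

**Step 2: $\theta$ survives tensoring.** This needs an argument, as $\theta$ maps into a quotient that is not a Hilbert module; the sharp form of (4) supplies it. Let $M_0\subset M$ be the dense submodule of finite sums $\sum_f\xi_fba_f$. Define $\theta^H$ on $M_0\odot H$ by $m\otimes h\mapsto y\otimes h+N_0\otimes H$, where $y+N_0=\theta(m)$. Changing $y$ by an element of $N_0$ does not change the class, and the expression is bilinear in $(m,h)$, so $\theta^H$ is well defined. Write an element of $M_0\odot H$ as $\sum_jm_j\otimes h_j$, a finite sum with orthonormal $h_j$, and $m_j$ the class of $x^{(j)}\in E_0$. Choose a common finite support $F$ of the $x^{(j)}$, and $m$ as in (4). Then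
$$\Big|\sum_jm_j\otimes h_j\Big|^2=\sum_j[x^{(j)},x^{(j)}]\ \ge\ \sum_{j,f}|c_mx^{(j)}_f|^2.$$
As in (5), the image is represented by $\sum_j(c_mx^{(j)}_f)_f\otimes h_j$, and $\big|\sum_j(c_mx^{(j)}_f)_f\otimes h_j\big|^2$ is the right-hand side. So $\theta^H$ is contractive and extends to a bounded map $M\otimes H\to(N'\otimes H)/(N_0\otimes H)$. It is $A$-linear, and $B$-linear because $B$ acts only on the second factor.

**Step 3: the pullback.** The set
$$\{(x,y)\in(M\otimes H)\oplus(N'\otimes H):\theta^H(x)=y+N_0\otimes H\}$$
is a closed $B$-invariant submodule, hence a Hilbert $A$-$B$-bimodule. It is nondegenerate, since an approximate unit of $B$ acts on the ambient module as a net converging pointwise to the identity. The first coordinate maps it onto $M\otimes H$. If $M\otimes H$ were projective in $\mathcal B(A,B)$, then, as in Lemma 2, the identity of $M\otimes H$ would lift to the pullback, and the second coordinate of this lifting would be a bounded $A$-$B$-bilinear $\psi:M\otimes H\to N'\otimes H$ lifting $\theta^H$.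

**Step 4: back to $M$.** Fix a unit vector $h\in H$, and let $p$ be the projection onto $\mathbb Ch$. Since $\pi$ is irreducible, $\pi(B)$ is strongly dense in $\mathbb B(H)$, and by Kaplansky's density theorem there is a net $(b_\lambda)$ in $B$ with $(\pi(b_\lambda))$ bounded and $\pi(b_\lambda)\to p$ strongly. Then $1\otimes\pi(b_\lambda)\to1\otimes p$ pointwise in norm on $M\otimes H$ and on $N'\otimes H$: this is clear on elementary tensors, and the net is bounded. As $\psi$ commutes with $1\otimes\pi(b_\lambda)$, we get $\psi(1\otimes p)=(1\otimes p)\psi$. So $\psi(m\otimes h)\in(1\otimes p)(N'\otimes H)=N'\otimes h$, that is, $\psi(m\otimes h)=\psi'(m)\otimes h$ for a bounded $A$-linear $\psi':M\to N'$.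

For $m\in M_0$ and $y+N_0=\theta(m)$ we have $(\psi'(m)-y)\otimes h\in N_0\otimes H$. The slice map $n\otimes k\mapsto\langle h,k\rangle n$ from $N'\otimes H$ to $N'$ is contractive: write a finite sum as $\sum_jn_j\otimes k_j$ with $k_j$ orthonormal and $k_1=h$; its image is $n_1$, and $\sum_j|n_j|^2\ge|n_1|^2$. It sends $N_0\otimes H$ into $N_0$. Hence $\psi'(m)-y\in N_0$, i.e. $\rho\psi'=\theta$ on $M_0$, and by density on $M$. But by Section 6 $\theta|_M$ has no lifting. So $M\otimes H$ is not projective in $\mathcal B(A,B)$, which proves Theorem 2. $\blacksquare$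

## 8. Countably many generators: choosing preimages one at a time

We prove Theorem 3. We may assume $A\neq0$. Section 3 showed the difficulty: given good preimages $y_1,\dots,y_n$, the next one has to be corrected by an element of $N_0$ so that the norm of the whole row stays below $\gamma$.

**Setting.** Let $\tilde A=A$ if $A$ is unital, and otherwise let $\tilde A$ be its unitization. Hilbert $A$-modules are Hilbert $\tilde A$-modules, and bounded $A$-linear maps between them and their quotients are $\tilde A$-linear. Write $L(\cdot)$ for adjointable operators. A tuple $x=(x_1,\dots,x_m)\in N^m$ is identified with the adjointable map $\tilde A^m\to N$, $a\mapsto xa=\sum x_ia_i$, whose adjoint is $z\mapsto(\langle x_i,z\rangle)_i$; $\|x\|$ is its operator norm. We have $L(\tilde A^m)=M_m(\tilde A)$.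

Fix a closed submodule $N_0\subset N$, and let $\mathcal K_0$ be the closed span of the operators $z\langle w,\cdot\rangle$ on $N$ with $z,w\in N_0$. The adjoint of $z\langle w,\cdot\rangle$ is $w\langle z,\cdot\rangle$, and $z\langle w,\cdot\rangle\circ z'\langle w',\cdot\rangle=(z\langle w,z'\rangle)\langle w',\cdot\rangle$, so $\mathcal K_0$ is a C\*-algebra. Let $(u_\lambda)$ be an increasing approximate unit of $\mathcal K_0$, $0\le u_\lambda\le1$. Then $u_\lambda N\subset N_0$. Moreover $u_\lambda z\to z$ for $z\in N_0$: this holds for $z=z_1\langle z_2,z_3\rangle=(z_1\langle z_2,\cdot\rangle)z_3$ with $z_i\in N_0$, and such elements span a dense subspace of $N_0$. Put $t_\lambda=(1-u_\lambda)^{1/2}$. Then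
$$\|t_\lambda z\|^2=\|\langle z,(1-u_\lambda)z\rangle\|\to0\qquad(z\in N_0).\tag{7}$$
So $t_\lambda$ is an approximate substitute for the missing projection onto $N_0^\perp$. For $A=N=c$ and $N_0=c_0$ one can take $u_m=\sum_{n\le m}\delta_n$ and $t_m=1-u_m$.

The first lemma says that $t_\lambda$ sees the quotient norm of a whole row at once. For a single $a$, (7) easily gives $\limsup_\lambda\|t_\lambda xa\|\le\mathrm{dist}(xa,N_0)$. The point is that one $\lambda$ works for all $a$ in the unit ball of $\tilde A^m$ simultaneously.

**Lemma 4.** Let $x\in N^m$ and $C\ge0$ with $\mathrm{dist}(xa,N_0)\le C\|a\|$ for all $a\in\tilde A^m$. Then $\lim_\lambda\|t_\lambda x\|\le C$.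

*Proof.* **Step 1: a state at which the norm fails to drop.** The elements $h_\lambda=x^*(1-u_\lambda)x\in M_m(\tilde A)$ form a decreasing net of positive elements with $\|t_\lambda x\|^2=\|h_\lambda\|$, so the limit exists. If it exceeds $C$, there is $\delta>C$ with $\|h_\lambda\|\ge\delta^2$ for all $\lambda$. The sets of states $\{\varphi:\varphi(h_\lambda)\ge\delta^2\}$ of $M_m(\tilde A)$ are nonempty, weak\*-closed, and decrease as $\lambda$ grows. By compactness of the state space some state $\varphi$ satisfies $\varphi(h_\lambda)\ge\delta^2$ for all $\lambda$.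

**Step 2: replace the state by a vector of the form $a\zeta$.** The GNS representation of $\varphi$ is, up to equivalence, $M_m(\tilde A)$ acting by matrices on $K^m$, for a unital representation of $\tilde A$ on a Hilbert space $K$. Decompose $K=\bigoplus_\alpha K_\alpha$ into cyclic subspaces with cyclic vectors $\zeta_\alpha\in K_\alpha$, and let the GNS vector be $\bigoplus_\alpha\eta_\alpha$ with $\eta_\alpha\in K_\alpha^m$. Then $\sum_\alpha\langle\eta_\alpha,h_\lambda\eta_\alpha\rangle\ge\delta^2\sum_\alpha\|\eta_\alpha\|^2$ for all $\lambda$. The terms decrease in $\lambda$ and are dominated by the summable family $\|x\|^2\|\eta_\alpha\|^2$, so we may pass to the limit termwise. Hence there is $\alpha$ with $\eta_\alpha\ne0$ and $\lim_\lambda\langle\eta_\alpha,h_\lambda\eta_\alpha\rangle\ge\delta^2\|\eta_\alpha\|^2$. Fix $C<\delta'<\delta$. The vectors $a\zeta_\alpha=(a_i\zeta_\alpha)_i$, $a\in\tilde A^m$, are dense in $K_\alpha^m$, and since $(h_\lambda)$ is bounded, $\eta\mapsto\lim_\lambda\langle\eta,h_\lambda\eta\rangle$ is continuous. So there is $a$ with $a\zeta_\alpha\neq0$ and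
$$\lim_\lambda\langle a\zeta_\alpha,h_\lambda a\zeta_\alpha\rangle\ge\delta'^2\|a\zeta_\alpha\|^2.\tag{8}$$

**Step 3: contradict (8) with the hypothesis for one normalized $a$.** Let $\varepsilon>0$ and $b=a(a^*a+\varepsilon)^{-1/2}\in\tilde A^m$, where $a^*a=\sum a_i^*a_i\in\tilde A$. Then $b^*b\le1$, so $\|b\|\le1$ and $\mathrm{dist}(xb,N_0)\le C$. For $z\in N_0$, $\|t_\lambda xb\|\le\|xb-z\|+\|t_\lambda z\|$; by (7), and taking the infimum over $z$, $\limsup_\lambda\|t_\lambda xb\|\le C$. So for each $C'>C$, eventually $b^*h_\lambda b=|t_\lambda xb|^2\le C'^2$. Multiplying by $(a^*a+\varepsilon)^{1/2}$ on both sides gives $a^*h_\lambda a\le C'^2(a^*a+\varepsilon)$. Evaluating at $\zeta_\alpha$, then letting $C'\to C$,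
$$\lim_\lambda\langle a\zeta_\alpha,h_\lambda a\zeta_\alpha\rangle\le C^2\big(\|a\zeta_\alpha\|^2+\varepsilon\|\zeta_\alpha\|^2\big).$$
Letting $\varepsilon\to0$ contradicts (8), as $C<\delta'$ and $a\zeta_\alpha\neq0$. $\square$

The second lemma is the correction step. We are given a row $Y$ of norm $<\gamma$ and a new $y$ such that only the compressed row $t(Y,y)$ is known to be small. The obvious correction $y\mapsto(1-u)y$ controls the new entry but not the row; the extra term $-uYg$ repairs this.

**Lemma 5.** Let $Y\in N^n$, $y\in N$, $u\in L(N)$ with $0\le u\le1$, $t=(1-u)^{1/2}$, $\gamma>0$, and assume $\|Y\|<\gamma$, $\|t(Y,y)\|<\gamma$. Put $C=tY$, $c=ty$, $g=(\gamma^2-C^*C)^{-1}C^*c\in\tilde A^n$ and $y'=(1-u)y-uYg$. Then $\|(Y,y')\|\le\gamma$.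

*Proof.* **Step 1: dilate.** Let $s=u^{1/2}$ and $V:N\to N\oplus N$, $Vz=(sz,tz)$. Since $s^2+t^2=1$, $V$ is an isometry, with $V^*(z,w)=sz+tw$. Let
$$W=\begin{pmatrix}sY&-sYg\\C&c\end{pmatrix}:\tilde A^n\oplus\tilde A\to N\oplus N.$$
Then $V^*W=(uY+(1-u)Y,\ -uYg+(1-u)y)=(Y,y')$, so it suffices to show $\|W\|\le\gamma$.

**Step 2: choose $g$ so that cross terms cancel.** Put $G=\gamma^2-C^*C$, positive and invertible since $\|C\|\le\|Y\|<\gamma$. We have $Y^*s^2Y=Y^*Y-C^*C\le G$ and $Gg=C^*c$. For $\alpha\in\tilde A^n$, $\beta\in\tilde A$:
$$\begin{aligned}|W(\alpha,\beta)|^2&=|sY(\alpha-g\beta)|^2+|C\alpha+c\beta|^2\\&\le\langle\alpha-g\beta,G(\alpha-g\beta)\rangle+|C\alpha+c\beta|^2\\&=\gamma^2|\alpha|^2+\beta^*\big(c^*CG^{-1}C^*c+c^*c\big)\beta.\end{aligned}\tag{9}$$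
In the last equality the first summand contributes the cross term $-\langle\alpha,Gg\beta\rangle=-\langle\alpha,C^*c\beta\rangle$, the second $+\langle\alpha,C^*c\beta\rangle$, and these and their adjoints cancel. The $\alpha$-terms add up to $\langle\alpha,(G+C^*C)\alpha\rangle=\gamma^2|\alpha|^2$, and $g^*Gg=c^*CG^{-1}C^*c$.

**Step 3: bound the coefficient of $\beta$.** Let $\Delta=\gamma^2-CC^*$, also positive and invertible. From $CG^{-1}=\Delta^{-1}C$ we get $1+CG^{-1}C^*=\Delta^{-1}(\Delta+CC^*)=\gamma^2\Delta^{-1}$, so the bracket in (9) is $\gamma^2c^*\Delta^{-1}c$. Since $\|(C,c)\|\le\gamma$, $CC^*+cc^*\le\gamma^2$, i.e. $cc^*\le\Delta$. Hence $\Delta^{-1/2}cc^*\Delta^{-1/2}\le1$, so $\|\Delta^{-1/2}c\|\le1$ and $c^*\Delta^{-1}c\le1$. Thus $|W(\alpha,\beta)|^2\le\gamma^2(|\alpha|^2+|\beta|^2)$. $\square$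

**Proof of Theorem 3.** By Lemma 2 it suffices to prove the lifting statement. Let $M$ be countably generated, $\theta:M\to N/N_0$ bounded, $\gamma>\|\theta\|$, and $\rho:N\to N/N_0$ the quotient map.

**Step 1: reduce to a free module.** Write $\ell^2(\tilde A)=\ell^2(\mathbb N,\tilde A)$. $M$ is also countably generated over $\tilde A$. By Kasparov's stabilization theorem (J. Operator Theory 4 (1980), 133–150), $M\oplus\ell^2(\tilde A)\cong\ell^2(\tilde A)$ unitarily. So there are contractive module maps $\iota:M\to\ell^2(\tilde A)$ and $P:\ell^2(\tilde A)\to M$ with $P\iota=\mathrm{id}_M$. Put $\theta'=\theta P$, so $\|\theta'\|\le\|\theta\|$. If $\psi':\ell^2(\tilde A)\to N$ lifts $\theta'$ with $\|\psi'\|\le\gamma$, then $\psi=\psi'\iota$ has norm $\le\gamma$ and $\rho\psi=\theta P\iota=\theta$.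

**Step 2: the recursion.** Let $\epsilon_i$ be the standard basis of $\ell^2(\tilde A)$. We construct $y_i\in N$ with $y_i+N_0=\theta'(\epsilon_i)$ and $\|(y_1,\dots,y_n)\|<\gamma$ for all $n$. Given $Y=(y_1,\dots,y_n)$, $n\ge0$, choose any $y\in N$ with $y+N_0=\theta'(\epsilon_{n+1})$. For $a\in\tilde A^{n+1}$ we have $(Y,y)a+N_0=\theta'(\sum_i\epsilon_ia_i)$, so $\mathrm{dist}((Y,y)a,N_0)\le\|\theta\|\,\|a\|$. By Lemma 4 with $C=\|\theta\|<\gamma$ there is $\lambda$ with $\|t_\lambda(Y,y)\|<\gamma$. Choose $0<\gamma'<\gamma$ with $\|Y\|<\gamma'$ and $\|t_\lambda(Y,y)\|<\gamma'$, and apply Lemma 5 with $u=u_\lambda$ and $\gamma'$ in place of $\gamma$. (For $n=0$ simply put $y'=(1-u_\lambda)y$; then $\|y'\|\le\|t_\lambda y\|<\gamma'$.) The resulting $y'$ satisfies $\|(Y,y')\|\le\gamma'<\gamma$. It still represents the right class: $y'-y=-u_\lambda(y+Yg)\in N_0$, because $u_\lambda N\subset N_0$ (for $n=0$ the term $Yg$ is absent). Put $y_{n+1}=y'$.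

**Step 3: the lifting.** The map $\psi'(\sum\epsilon_ia_i)=\sum y_ia_i$ on finite sums is bounded by $\gamma$ and extends to $\ell^2(\tilde A)$. It satisfies $\rho\psi'=\theta'$ on a dense set, hence everywhere. This proves Theorem 3. $\blacksquare$
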